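\title{The $K$-negative extremal rays of the pseudoeffective cone of a blowup of $\mathbb{P}^n$ at points}

\begin{abstract}
Let $X$ be the blowup of $\mathbb{P}^n$ at $k\ge n+2$ Cremona-general points. The Weyl group generated by the standard Cremona involutions acts on $\operatorname{Pic}(X)$ and preserves the Coble pairing. We prove that the pseudoeffective cone of $X$ is generated by its part on which the canonical class pairs nonnegatively and by the Weyl orbit of an exceptional divisor. Hence every extremal ray on which the canonical class pairs negatively is spanned by an element of this orbit, which answers a question of Araujo, Castravet, Kaur and Martinelli. We also describe the whole cone when $(K_X,K_X)\ge 0$.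
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The setting}
We work over an algebraically closed field. Let $n\ge2$ and $k\ge n+1$, let $P=(P_1,\dots,P_k)$ be distinct points of $\mathbb{P}^n$, and let $X=X_P$ be the blowup of $\mathbb{P}^n$ at these points. The pullback $H$ of the hyperplane class and the exceptional divisors $E_1,\dots,E_k$ form a basis of $\operatorname{Pic}(X)$. Through this basis we identify $\operatorname{Pic}(X_P)$, for all $P$ at once, with one lattice $\Lambda$, and the N\'eron--Severi space $N^1(X_P)$ with $N=\Lambda\otimes\mathbb{R}$. We write a class as $D=dH-\sum_i m_iE_i$ and call $d$ its \emph{degree}. The strict transform of a hypersurface of degree $d$ with multiplicity $m_i$ at $P_i$ has exactly this class. The \emph{pseudoeffective cone} $\mathcal{E}=\mathcal{E}_P=\overline{\mathrm{Eff}}(X_P)\subset N$ is the closure of the convex cone generated by the classes of prime divisors. It records, up to scaling and limits, which degrees and multiplicities hypersurfaces can have. A ray $R=\mathbb{R}_{\ge0}v\subset\mathcal{E}$,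 $v\neq0$, is \emph{extremal} if $a,b\in\mathcal{E}$ and $a+b\in R$ imply $a,b\in R$.

The points are in \emph{general linear position} if no $n+1$ of them lie in a hyperplane. Assume this, and let $I\subset\{1,\dots,k\}$ have $n+1$ elements. Choose coordinates $(x_i)_{i\in I}$ in which $P_i$ is the $i$-th coordinate point. The \emph{standard Cremona transformation} centered at $\{P_i\}_{i\in I}$ is the birational involution $\varphi_I\colon(x_i)\mapsto(x_i^{-1})$. It is an automorphism of the torus where all $x_i\ne0$, and the points $P_j$, $j\notin I$, lie in this torus. The transformed configuration $P'=\varphi_I(P)$ has $P'_i=P_i$ for $i\in I$ and $P'_j=\varphi_I(P_j)$ for $j\notin I$; rescaling the coordinates changes it by a projectivity. We call $P$ \emph{Cremona-general} if it is in general linear position and remains so after any finite sequence of such transformations. By definition, $\varphi_I(P)$ is then Cremona-general again.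

The transformation $\varphi_I$ induces the linear involution $\varphi_I^*$ of $\Lambda$ given by
\begin{equation}\label{eq:cremona}
H\mapsto nH-(n-1)\sum_{i\in I}E_i,\qquad E_i\mapsto H-\sum_{j\in I\setminus\{i\}}E_j\ \ (i\in I),\qquad E_j\mapsto E_j\ \ (j\notin I).
\end{equation}
The \emph{Weyl group} $W=\mathcal{W}_{n,k}\subset GL(N)$ is generated by the $\varphi_I^*$, and we put $\mathcal{O}=W\cdot E_1$. The \emph{Coble pairing} is the symmetric bilinear form on $N$ with
\[(H,H)=n-1,\qquad (H,E_i)=0,\qquad (E_i,E_j)=-\delta_{ij}.\]
It has signature $(1,k)$. For $D=dH-\sum m_iE_i$ and the canonical class $K=K_X=-(n+1)H+(n-1)\sum_iE_i$ we have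
\begin{equation}\label{eq:pairings}
(D,E_i)=m_i,\qquad (D,H)=(n-1)d,\qquad (K,D)=(n-1)\Big(\sum_i m_i-(n+1)d\Big).
\end{equation}
We write $(K<0)$ for the open half-space $\{D:(K,D)<0\}$, similarly $(K\le0)$ and $(K\ge0)$, and $\mathcal{E}^{K\ge0}=\mathcal{E}\cap(K\ge0)$. A ray $R$ \emph{lies in} $(K<0)$ if $R\setminus\{0\}\subset(K<0)$.

\subsection*{The problem}
Each class in $\mathcal{O}$ spans an extremal ray of $\mathcal{E}$, and this ray lies in $(K<0)$ (Corollary~\ref{cor:orbit} and \eqref{eq:orbit}). The converse is posed as an open question in \cite{ACKM}.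

\begin{quote}
\emph{Let $n\ge3$ and $k\ge n+4$, and let $P$ be Cremona-general. Is every extremal ray of $\overline{\mathrm{Eff}}(X)$ that lies in $(K<0)$ spanned by an element of $\mathcal{W}_{n,k}\cdot E_1$?}
\end{quote}

Surfaces suggest the question. For $n=2$ the Coble pairing is the intersection form, $\mathcal{E}$ is the cone of curves, and the cone theorem says that its $K$-negative part is generated by rays that accumulate only along $K^\perp$. For $n\ge3$ the cone theorem concerns curves, not divisors, and says nothing about $\mathcal{E}$. The condition $(K,D)<0$ still has a geometric meaning. Let $\ell$ be the class of a general line and $e_i$ that of a line in $E_i$. Then $D\cdot\ell=d$ and $D\cdot e_i=m_i$, so by \eqref{eq:pairings} the condition says that $D$ is positive on $(n+1)\ell-\sum_ie_i$, the class that a curve of degree $n+1$ passing simply through all $k$ points would have.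

\subsection*{Results}
The answer is yes, in a wider range. Sums of rays below are sets of finite sums.

\begin{theorem}\label{thm:A}
Let $n\ge2$, $k\ge n+2$, and let $P$ be Cremona-general. Then
\[\mathcal{E}=\mathcal{E}^{K\ge0}+\sum_{E\in\mathcal{O}}\mathbb{R}_{\ge0}E .\]
The rays $\mathbb{R}_{\ge0}E$, $E\in\mathcal{O}$, accumulate only along $K^\perp$: if $E^{(t)}\in\mathcal{O}$ are pairwise distinct, $a_t>0$ and $a_tE^{(t)}\to v$, then $(K,v)=0$. Every extremal ray of $\mathcal{E}$ that lies in $(K<0)$ is $\mathbb{R}_{\ge0}E$ for some $E\in\mathcal{O}$.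
\end{theorem}

So the extremal rays of $\mathcal{E}$ in $(K<0)$ are exactly the rays spanned by $\mathcal{O}$. Let $C$ be the convex cone generated by $\mathcal{O}$ and $\overline{C}$ its closure. How much of $\mathcal{E}$ the cone $\overline{C}$ fills depends on the sign of
\[(K,K)=(n-1)\big((n+1)^2-k(n-1)\big).\]

\begin{theorem}\label{thm:B}
In \textup{(1)--(3)} let $n\ge2$, $k\ge n+2$, and let $P$ be Cremona-general.
\begin{enumerate}
\item[(1)] If $D\in\mathcal{E}$, $(D,E)\ge0$ for all $E\in\mathcal{O}$, and $(K,D)\le0$, then $D\in\overline{C}$.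
\item[(2)] If $(K,K)\ge0$, then $\mathcal{E}=\overline{C}$. If $(K,K)>0$, then $\mathcal{O}$ is finite and $\mathcal{E}=C$ is polyhedral. The equality $(K,K)=0$ holds exactly for $(n,k)\in\{(2,9),(3,8),(5,9)\}$; in these cases $\mathcal{E}=\mathbb{R}_{\ge0}(-K)+\sum_{E\in\mathcal{O}}\mathbb{R}_{\ge0}E$, and the extremal rays of $\mathcal{E}$ are exactly those spanned by the elements of $\mathcal{O}$ and by $-K$.
\item[(3)] The orbit $\mathcal{O}$ is finite if and only if $(K,K)>0$, and all extremal rays of $\mathcal{E}$ are spanned by elements of $\mathcal{O}$ if and only if $(K,K)>0$. If $(K,K)\le0$, some extremal ray lies in $(K\ge0)$. For $(K,K)=0$ the extremal ray of $-K$ lies in $K^\perp$, so $(K<0)$ cannot in general be replaced by $(K\le0)$ in Theorem~\ref{thm:A}.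
\item[(4)] The range $k\ge n+2$ is optimal. For $n\ge2$, $k=n+1$ and $P$ Cremona-general, $W$ is generated by one involution, $\mathcal{O}=\{E_1,\ H-E_2-\dots-E_{n+1}\}$, and the extremal ray of $E_2$ lies in $(K<0)$ but is not spanned by an element of $\mathcal{O}$.
\end{enumerate}
\end{theorem}

Since $(n+1)^2/(n-1)=n+3+4/(n-1)$, we have $(K,K)>0$ whenever $k\le n+3$. In the range $n\ge3$, $k\ge n+4$ of the problem this happens only for $(n,k)=(3,7)$ and $(4,8)$. In all other cases of the problem $\mathcal{O}$ is infinite and $\mathcal{E}$ has extremal rays outside $(K<0)$.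

\subsection*{The method}
The problem is posed with two facts taken as known: $W$ preserves $\mathcal{E}$, and the elements of $\mathcal{O}$ span extremal rays. We do not rely on the first in this form. A Cremona transformation moves the points, so it compares $X_P$ with $X_{P'}$ for $P'=\varphi_I(P)$. We prove that $\varphi_I^*$ carries $\mathcal{E}_{P'}$ onto $\mathcal{E}_P$ (Proposition~\ref{prop:cremona}), and we run the induction over all Cremona-general configurations at once.

The proof has two halves. First, an integral class in $\mathcal{E}$ is simplified by three moves: subtract $E_i$ when $m_i<0$, sort the $m_i$, and apply a Cremona involution when this lowers the degree. The process stops at a class in \emph{standard form} (Section~\ref{sec:reduction}). Second, one must show that such a class lies in $\overline{C}$ if $(K,D)\le0$. The generators of $C$ are not known explicitly, so we do not try to decompose $D$. We test $D$ against the classes $f$ that pair nonnegatively with $\mathcal{O}$, and bring $f$ to standard form by the same moves. Each move can only lower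 $(f,D)$, and at the end an explicit identity shows that the pairing is nonnegative (Section~\ref{sec:key}).

\section{The Weyl group as a reflection group}\label{sec:weyl}

For $\beta\in\Lambda$ with $(\beta,\beta)=-2$ let $s_\beta(x)=x+(x,\beta)\beta$. This is an involution of $\Lambda$ that fixes $\beta^\perp$. It is an isometry: with $a=(x,\beta)$ and $b=(y,\beta)$ we get $(x+a\beta,y+b\beta)=(x,y)+ab+ab-2ab$. For any isometry $u$ we have $us_\beta u^{-1}=s_{u\beta}$.

For $|I|=n+1$ put $\alpha_I=H-\sum_{i\in I}E_i$. Then $(\alpha_I,\alpha_I)=(n-1)-(n+1)=-2$, and $(K,\alpha_I)=0$ by \eqref{eq:pairings}. The pairings of $\alpha_I$ with $H$, with $E_i$ $(i\in I)$ and with $E_j$ $(j\notin I)$ are $n-1$, $1$ and $0$. Hence $s_{\alpha_I}$ sends these classes to $H+(n-1)\alpha_I$, $E_i+\alpha_I$ and $E_j$, which is \eqref{eq:cremona}. So $\varphi_I^*=s_{\alpha_I}$, and $W$ acts on $\Lambda$ by isometries that fix $K$. In coordinates, $\varphi_I^*$ sends $dH-\sum m_iE_i$ to $d'H-\sum m_i'E_i$ with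
\begin{equation}\label{eq:coordinates}
d'=d+a,\qquad m_i'=m_i+a\ \ (i\in I),\qquad m_j'=m_j\ \ (j\notin I),\qquad a=(n-1)d-\sum_{i\in I}m_i .
\end{equation}
For $E\in\mathcal{O}$ of degree $d$ and multiplicities $m_i$, the values at $E_1$ give
\begin{equation}\label{eq:orbit}
(E,E)=-1,\qquad (K,E)=-(n-1),\qquad \sum_i m_i=(n+1)d-1 .
\end{equation}

The permutations of the $E_i$ are not among the generators of $W$. The next lemma provides them, and it is where the hypothesis $k\ge n+2$ enters.

\begin{lemma}\label{lem:sym}
Let $k\ge n+2$. Then $W$ contains the group $S_k$ of permutations of $E_1,\dots,E_k$ fixing $H$. The orbit $\mathcal{O}$ contains every $E_i$ and every class $H-\sum_{j\in T}E_j$ with $|T|=n$, and it spans $N$. The cone $C$ contains $H$ and every $H-E_i$.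
\end{lemma}

\begin{proof}
Let $i\ne j$. Since $k-2\ge n$, there is a set $T$ of $n$ indices avoiding $i$ and $j$. Put $I=T\cup\{i\}$ and $J=T\cup\{j\}$. Then $(\alpha_I,\alpha_J)=(n-1)-n=-1$, so $\varphi_I^*(\alpha_J)=\alpha_J-\alpha_I=E_i-E_j$, and $\varphi_I^*\varphi_J^*\varphi_I^*=s_\beta$ with $\beta=E_i-E_j$. This reflection sends $E_i$ to $E_i-\beta=E_j$ and $E_j$ to $E_j+\beta=E_i$, and it fixes $H$ and the other $E_l$. So $S_k\subset W$ and all $E_i$ lie in $\mathcal{O}$. For $|T|=n$ and $i\notin T$ we have $H-\sum_{j\in T}E_j=\varphi^*_{T\cup\{i\}}(E_i)\in\mathcal{O}$. Adding back all the $E_j$, $j\in T$, or all but one, gives $H\in C$ and $H-E_j\in C$.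
\end{proof}

For $k\ge n+2$ put $\alpha_0=H-E_1-\dots-E_{n+1}$, $\alpha_i=E_i-E_{i+1}$ for $1\le i\le k-1$, and $s_j=s_{\alpha_j}\in W$. Then
\begin{equation}\label{eq:roots}
(D,\alpha_0)=(n-1)d-\sum_{i\le n+1}m_i,\qquad (D,\alpha_i)=m_i-m_{i+1}.
\end{equation}
The reflection $s_0$ changes the degree by $(D,\alpha_0)$, and $s_i$ exchanges $m_i$ and $m_{i+1}$.

\begin{example}\label{ex:orbit}
(a) Let $k=n+2$ and $|T|=n$. A set $I$ omits one index, so $|T\cap I|$ is $n$ or $n-1$, and $(H-\sum_TE_j,\alpha_I)=n-1-|T\cap I|$ is $-1$ or $0$. In the first case $\varphi_I^*$ sends $H-\sum_TE_j$ to $E_i$, where $I=T\cup\{i\}$; in the second it fixes this class. So $\mathcal{O}$ consists of the exceptional divisors and the hyperplanes through $n$ of the points, and by Theorem~\ref{thm:B}(2) these generate $\mathcal{E}$.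

(b) Let $n=3$, $k\ge6$ and $D=2H-2E_1-E_2-\dots-E_6$, the class of a quadric cone with vertex $P_1$ through five more points. For $I=\{1,2,3,4\}$ we have $a=4-5=-1$ in \eqref{eq:coordinates}, so $\varphi_I^*D=H-E_1-E_5-E_6$ and $D\in\mathcal{O}$.
\end{example}

\section{Effective divisors on the blowup}\label{sec:geometry}

This section contains all the geometry of the paper. It holds for $k\ge n+1$. We use three elementary facts. A prime divisor on $X_P$ is either some $E_j$ or the strict transform of an irreducible hypersurface. If $G\ne0$ is a form of degree $d\ge0$ with multiplicity $\mu_i\ge m_i$ at $P_i$, then $dH-\sum m_iE_i$ is effective, being the class of the strict transform of $\{G=0\}$ plus $\sum(\mu_i-m_i)E_i$. Finally, the multiplicity of $G$ at the $i$-th coordinate point is $d-\deg_{x_i}G$, as one sees by setting $x_i=1$; since any point can be made a coordinate point, all multiplicities lie between $0$ and $d$.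

\begin{lemma}\label{lem:P}
Let $D=dH-\sum m_iE_i\in\mathcal{E}_P$.
\begin{enumerate}
\item[(a)] We have $d\ge0$ and $m_i\le d$ for all $i$.
\item[(b)] The class $D^+=dH-\sum\max(m_i,0)E_i$ lies in $\mathcal{E}_P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inequalities hold for the strict transform of a hypersurface. They hold for $E_j$, which has $d=0$, $m_j=-1$ and all other $m_i=0$. They are linear, so they pass to nonnegative combinations and limits.

(b) Let first $D=\sum a_\Gamma\Gamma$ be a finite nonnegative combination of prime divisors. Every $\Gamma\neq E_i$ has $m_i(\Gamma)\ge0$, so $m_i\ge-a_{E_i}$. Hence the coefficient $a_{E_i}$ is at least $\max(-m_i,0)$, and $D^+=D-\sum\max(-m_i,0)E_i$ is again a nonnegative combination of prime divisors. The map $D\mapsto D^+$ is continuous, so the statement passes to the closure.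
\end{proof}

\begin{proposition}\label{prop:cremona}
Let $P$ and $P'=\varphi_I(P)$ be in general linear position. Then $\varphi_I^*(\mathcal{E}_{P'})=\mathcal{E}_P$.
\end{proposition}

\begin{proof}
We show that $\varphi_I^*D$ is effective on $X_P$ for the class $D$ of each prime divisor on $X_{P'}$. For $D=E_j$, $j\notin I$, we have $\varphi_I^*D=E_j$. For $D=E_i$, $i\in I$, the class $\varphi_I^*D=H-\sum_{j\in I\setminus\{i\}}E_j$ is effective because the hyperplane $x_i=0$ contains $P_j$ for $j\in I\setminus\{i\}$.

Now let $D=dH-\sum m_iE_i$ be the strict transform of $\{F=0\}$, so that $F$ has degree $d$ and multiplicity $m_i$ at $P_i'$. Let $d',m_i',a$ be as in \eqref{eq:coordinates}, and put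
\[G(x)=F\big((x_i^{-1})_{i\in I}\big)\prod_{i\in I}x_i^{\,d-m_i}.\]
For $i\in I$ the exponent of $x_i$ in a monomial of $F$ is at most $d-m_i$. So a monomial $\prod x_i^{b_i}$ of $F$ becomes the monomial $\prod x_i^{d-m_i-b_i}$, and $G$ is a nonzero form of degree $\sum_{i\in I}(d-m_i)-d=d+a=d'$. For $i\in I$ we have $\deg_{x_i}G\le d-m_i$, so the multiplicity of $G$ at $P_i$ is at least $d'-d+m_i=m_i'$. For $j\notin I$, the map $\varphi_I$ is an isomorphism from a neighborhood of $P_j$ to a neighborhood of $P_j'$, and the monomial factor does not vanish there, so $G$ has multiplicity $m_j=m_j'$ at $P_j$. Hence $\varphi_I^*D$ is effective on $X_P$.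

By linearity and continuity $\varphi_I^*(\mathcal{E}_{P'})\subset\mathcal{E}_P$. Since $P=\varphi_I(P')$, also $\varphi_I^*(\mathcal{E}_P)\subset\mathcal{E}_{P'}$, and $\varphi_I^*$ is an involution.
\end{proof}

\begin{corollary}\label{cor:orbit}
Let $P$ be Cremona-general.
\begin{enumerate}
\item[(a)] For each $w\in W$ there is a Cremona-general $P'$ with $w(\mathcal{E}_P)=\mathcal{E}_{P'}$.
\item[(b)] Each $E_i$, and each $E\in\mathcal{O}$, spans an extremal ray of $\mathcal{E}_P$. In particular $\overline{C}\subset\mathcal{E}_P$.
\end{enumerate}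
\end{corollary}

\begin{proof}
(a) Write $w$ as a product of generators and apply Proposition~\ref{prop:cremona} to one factor at a time; each intermediate configuration is Cremona-general.

(b) Let $cE_i=D_1+D_2$ with $c\ge0$ and $D_1,D_2\in\mathcal{E}_P$. By Lemma~\ref{lem:P}(a) the degrees of $D_1,D_2$ are nonnegative with sum $0$, so both vanish, and then all multiplicities are $\le0$. For $j\neq i$ the $j$-th multiplicities add up to $0$, so they vanish. Hence $D_1,D_2\in\mathbb{R}_{\ge0}E_i$. If $E=wE_1$, choose $P'$ with $w^{-1}(\mathcal{E}_P)=\mathcal{E}_{P'}$. Then $w$ maps $\mathcal{E}_{P'}$ isomorphically onto $\mathcal{E}_P$ and the extremal ray of $E_1$ onto the ray of $E$.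
\end{proof}

Cremona-generality is used only through this corollary. Part (b) needs it: if $P_1,\dots,P_{n+1}$ lie in a hyperplane, then $\alpha=H-E_1-\dots-E_{n+1}$ is effective, and $H-E_2-\dots-E_{n+1}=\alpha+E_1\in\mathcal{O}$ is not extremal.

\section{A compact base and an interior point}\label{sec:convex}

From now on $k\ge n+2$ and $P$ is Cremona-general, except in the proof of Theorem~\ref{thm:B}(4). To pass from rays to points we need a linear form that is positive on $\mathcal{E}\setminus\{0\}$. Lemma~\ref{lem:P}(a) supplies one: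
\[\lambda(D)=d+\sum_i(d-m_i)=(k+1)d-\sum_i m_i .\]
The $k+1$ forms $d$, $d-m_1,\dots,d-m_k$ are coordinates on $N$. Let $\Delta$ be the simplex where they are nonnegative with sum $1$. They are nonnegative on $\mathcal{E}$, so $\lambda>0$ on $\mathcal{E}\setminus\{0\}$, the convex set $B=\{D\in\mathcal{E}:\lambda(D)=1\}\subset\Delta$ is compact, and for each $c$ only finitely many classes of $\mathcal{E}\cap\Lambda$ have $\lambda\le c$. For $E\in\mathcal{O}$ of degree $d$, \eqref{eq:orbit} gives $\lambda(E)=(k-n)d+1$. We write $\widehat{E}=E/\lambda(E)\in B$ and $\widehat{\mathcal{O}}=\{\widehat{E}:E\in\mathcal{O}\}$.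

We use four facts from finite-dimensional convexity.
\begin{enumerate}
\item[(C1)] If $Q\subset N$ is a closed convex cone and $D\notin Q$, there is $f\in N$ with $(f,D)<0$ and $(f,x)\ge0$ for all $x\in Q$. This is the separation theorem; the pairing is nondegenerate, so every linear form is $(f,\cdot)$ for some $f$.
\item[(C2)] If $M$ is a convex cone with an interior point $a$, then $x+ta$ is an interior point for all $x\in M$ and $t>0$. Hence rational points are dense in $M$, and a closed cone that contains $M\cap\Lambda$ contains $M$.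
\item[(C3)] If $T\subset\{\lambda=1\}$ is compact, then $\operatorname{conv}T$ is compact, the cone $\mathbb{R}_{\ge0}\operatorname{conv}T$ is closed, and each of its extremal rays is spanned by a point of $T$. For the last claim, write a nonzero point of the ray as $\sum a_ix_i$ with $a_i>0$ and $x_i\in T$; each summand lies on the ray.
\item[(C4)] A compact convex set is the convex hull of its extreme points. The extreme points of $B$ span the extremal rays of $\mathcal{E}$.
\end{enumerate}

\begin{lemma}\label{lem:limits}
Let $E^{(t)}\in\mathcal{O}$ be pairwise distinct, $a_t>0$ and $a_tE^{(t)}\to v$. Then $v\in\overline{C}$, $(K,v)=0$ and $(v,v)=0$. If $\mathcal{O}$ is infinite, such a limit $v$ exists in $B$.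
\end{lemma}

\begin{proof}
We have $\lambda(E^{(t)})\to\infty$ while $a_t\lambda(E^{(t)})\to\lambda(v)$, so $a_t\to0$. By \eqref{eq:orbit}, $(K,v)=-\lim(n-1)a_t=0$ and $(v,v)=-\lim a_t^2=0$. If $\mathcal{O}$ is infinite, take $a_t=1/\lambda(E^{(t)})$ and a convergent subsequence in the compact set $B$.
\end{proof}

The test classes of the proof form the dual cone
\[C^\vee=\{f\in N:(f,E)\ge0\text{ for all }E\in\mathcal{O}\}.\]
It is $W$-invariant, because $W$ permutes $\mathcal{O}$ by isometries. Our inductions run on the degree, so they apply only to integral classes. To approximate real classes by rational ones through (C2), we need interior points. The class $H$ is not interior to $C^\vee$, since $(H,E_i)=0$, so we move it slightly.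

\begin{lemma}\label{lem:interior}
The class $A=H-\varepsilon\sum_iE_i$ with $\varepsilon=1/(2k)$ is an interior point of $C$, of $\mathcal{E}$, of $C^\vee$ and of $(K\le0)$.
\end{lemma}

\begin{proof}
For real $t_i$ let $t_i^+=\max(t_i,0)$ and $t_i^-=\max(-t_i,0)$. If $\sum t_i^+<1$, then Lemma~\ref{lem:sym} gives
\[H-\sum t_iE_i=\sum t_i^+(H-E_i)+\Big(1-\sum t_i^+\Big)H+\sum t_i^-E_i\in C .\]
The positive multiples of these classes form an open set containing $A$. So $A$ is interior to $C$ and to $\mathcal{E}\supset C$.

Let $E\in\mathcal{O}$ have degree $d\ge0$. Since $\varepsilon(n+1)<1/2$ and $n-1\ge1$, \eqref{eq:orbit} gives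
\[(A,E)=(n-1)d-\varepsilon\big((n+1)d-1\big)\ge\frac d2+\varepsilon\ge\varepsilon\big((k-n)d+1\big)=\varepsilon\lambda(E).\]
Thus $(A,\widehat{E})\ge\varepsilon$ for all $E\in\mathcal{O}$. The classes $f$ with $|(f-A,x)|<\varepsilon$ for all $x$ in the compact set $\Delta$ form a neighborhood of $A$, and they satisfy $(f,\widehat{E})>0$. Finally $(K,A)=(n-1)\big(\tfrac12-(n+1)\big)<0$.
\end{proof}

\section{Reduction to standard form}\label{sec:reduction}

A class $D\in N$ is \emph{standard} if $(D,\alpha_j)\ge0$ for $0\le j\le k-1$ and $(D,E_k)\ge0$. By \eqref{eq:roots} this means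
\[m_1\ge m_2\ge\dots\ge m_k\ge0,\qquad \sum_{i\le n+1}m_i\le(n-1)d .\]
These are the classes to which none of the three moves of the introduction applies.

\begin{lemma}\label{lem:reduction}
Let $D\in\mathcal{E}_P\cap\Lambda$. Then $D=F+Z$ with $Z\in C$ and $F\in\mathcal{E}_P$, where for some $w\in W$ the class $wF$ is standard and satisfies $m_1\le d$. If $D\in C^\vee$, one can take $Z=0$.
\end{lemma}

\begin{proof}
We use induction on the degree $d$ of $D$, a nonnegative integer by Lemma~\ref{lem:P}(a), for all Cremona-general $P$ at once. By Lemma~\ref{lem:P}(b), $D=D^++Z_0$ with $D^+\in\mathcal{E}_P\cap\Lambda$ of degree $d$ and $Z_0=\sum\max(-m_i,0)E_i\in C$. If $D\in C^\vee$, then $m_i=(D,E_i)\ge0$ and $Z_0=0$. Choose $\sigma\in S_k\subset W$ such that the multiplicities of $\sigma D^+$ are in decreasing order. By Corollary~\ref{cor:orbit}(a), $\sigma D^+\in\mathcal{E}_{P'}$ for some $P'$, so its largest multiplicity is at most $d$.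

If $(\sigma D^+,\alpha_0)\ge0$, then $\sigma D^+$ is standard, and we take $F=D^+$, $Z=Z_0$, $w=\sigma$. Otherwise put $u=s_0\sigma$ and choose a Cremona-general $P''$ with $u(\mathcal{E}_P)=\mathcal{E}_{P''}$. The class $uD^+\in\mathcal{E}_{P''}\cap\Lambda$ has degree $d+(\sigma D^+,\alpha_0)<d$. By induction $uD^+=F''+Z''$ with $Z''\in C$, $F''\in\mathcal{E}_{P''}$ and $w''F''$ as required. Take $F=u^{-1}F''\in\mathcal{E}_P$, $Z=Z_0+u^{-1}Z''\in C$ and $w=w''u$. If $D\in C^\vee$, then $uD^+=uD\in C^\vee$, so we may take $Z''=0$.
\end{proof}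

\section{Standard classes on the negative side}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $D=dH-\sum m_iE_i\in N$ be standard with $m_1\le d$ and $(K,D)\le0$. Then $D\in\overline{C}$.
\end{proposition}

The last two hypotheses are necessary: $\overline{C}\subset\mathcal{E}$ forces $m_1\le d$, and $\overline{C}\subset(K\le0)$ by \eqref{eq:orbit}. For $n\ge3$ the condition $m_1\le d$ does not follow from the others, as $D=H-2E_1$ shows. By (C1) the proposition asserts that $(f,D)\ge0$ for all $f\in C^\vee$. We first see why this holds in the smallest case.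

\begin{example}\label{ex:small}
Let $n=2$ and $k=4$, so that $d\ge m_1+m_2+m_3$ and $m_1\ge\dots\ge m_4\ge0$. For a test class $f=\delta H-\sum b_iE_i$, collecting the coefficient of each $b_i$ verifies the identity
\begin{align*}
(f,D)=\delta d-\sum b_im_i={}&d\,(\delta-b_1-b_2-b_3)+(d-m_1)(b_1-b_2)+(2d-m_1-m_2)(b_2-b_3)\\
&+(3d-m_1-m_2-m_3)(b_3-b_4)+(3d-m_1-m_2-m_3-m_4)\,b_4 .
\end{align*}
The first factors are nonnegative, the last of them being $-(K,D)$. The second factors are nonnegative exactly when $f$ is standard. So standard test classes are harmless.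

Now take $f=2H-E_1-E_2-E_3-E_4$. It pairs to $1$ with $E_i$ and to $0$ with $H-E_i-E_j$, so $f\in C^\vee$ by Example~\ref{ex:orbit}(a), but $(f,\alpha_0)=-1$. We move $f$ to $s_0f=H-E_4$ and then sort it to the standard class $H-E_1$. The pairings with $D$ are
\[2d-m_1-m_2-m_3-m_4\ \ge\ d-m_4\ \ge\ d-m_1\ \ge\ 0 ,\]
where the first two inequalities hold because $D$ is standard.
\end{example}

The two halves of the example are the next two lemmas.

\begin{lemma}\label{lem:expansion}
The classes $\alpha_0,\dots,\alpha_{k-1},E_k$ form a basis of $N$, and $D=dH-\sum m_iE_i$ equals $\sum_{j=0}^{k-1}c_j\alpha_j+c_kE_k$ with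
\[c_0=d,\qquad c_j=\sum_{i\le j}(d-m_i)\ \ (1\le j\le n+1),\qquad c_j=(n+1)d-\sum_{i\le j}m_i\ \ (n+1\le j\le k).\]
Under the hypotheses of Proposition~\ref{prop:key} all $c_j$ are nonnegative, so $(g,D)\ge0$ for every standard class $g$.
\end{lemma}

\begin{proof}
In $\sum c_j\alpha_j+c_kE_k$ the coefficient of $H$ is $c_0$. The coefficient of $E_1$ is $c_1-c_0$, that of $E_i$ is $c_i-c_{i-1}-c_0$ for $2\le i\le n+1$, and it is $c_i-c_{i-1}$ for $n+2\le i\le k$. With the stated values each of these equals $-m_i$. So the $k+1$ classes span $N$. Under the hypotheses, $c_j\ge0$ for $j\le n+1$ because $0\le m_i\le m_1\le d$. For $j\ge n+1$ we have $c_j\ge c_k$ because $m_i\ge0$, and $(n-1)c_k=-(K,D)\ge0$ by \eqref{eq:pairings}. For standard $g$, every term of $(g,D)=\sum c_j(g,\alpha_j)+c_k(g,E_k)$ is nonnegative.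
\end{proof}

\begin{lemma}\label{lem:descent}
Let $D\in N$ be standard and $f\in C^\vee\cap\Lambda$. Then there is a standard class $g\in Wf$ with $(g,D)\le(f,D)$.
\end{lemma}

\begin{proof}
Start with $g=f$. As long as $(g,\alpha_j)<0$ for some $j$, replace $g$ by $s_jg$. This does not increase the pairing with $D$:
\[(s_jg,D)=(g,D)+(g,\alpha_j)(\alpha_j,D)\le(g,D).\]
We show that the process stops. Every $g=\delta H-\sum b_iE_i\in Wf$ lies in $C^\vee\cap\Lambda$. Its degree $\delta$ is a nonnegative integer, because $(n-1)\delta=(g,H)\ge0$ as $H\in C$. Let $\nu$ be the number of pairs $p<q$ with $b_p<b_q$. A step with $j=0$ lowers $\delta$. A step with $j\ge1$ keeps $\delta$ and exchanges $b_j<b_{j+1}$, which lowers $\nu$ by one. So $(\delta,\nu)\in\mathbb{Z}_{\ge0}^2$ decreases in the lexicographic order, which cannot go on forever. At the end $(g,\alpha_j)\ge0$ for all $j$, and $(g,E_k)\ge0$ since $g\in C^\vee$.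
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose $D\notin\overline{C}$. By (C1) there is $f_0\in C^\vee$ with $(f_0,D)<0$. For small $t>0$ the class $f_0+tA$ still pairs negatively with $D$, and it is interior to $C^\vee$ by Lemma~\ref{lem:interior} and (C2). A nearby rational class has both properties, and a positive multiple of it is a class $f\in C^\vee\cap\Lambda$ with $(f,D)<0$. Lemma~\ref{lem:descent} gives a standard $g$ with $(g,D)<0$, which contradicts Lemma~\ref{lem:expansion}.
\end{proof}

\begin{example}
The closure cannot be omitted, and this is why a finite decomposition of $D$ is not available in general. For $(n,k)=(3,8)$ let $D=-K/2=2H-E_1-\dots-E_8$. It is orthogonal to all $\alpha_j$ and to $K$, and $m_1=1\le2$, so $D\in\overline{C}$. Here $(c_0,\dots,c_8)=(2,1,2,3,4,3,2,1,0)$. But $D\notin C$, because $(K,\cdot)<0$ on $C\setminus\{0\}$ by \eqref{eq:orbit}.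
\end{example}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

The statement on accumulation is part of Lemma~\ref{lem:limits}. Put $V=\mathcal{E}^{K\ge0}+\sum_{E\in\mathcal{O}}\mathbb{R}_{\ge0}E\subset\mathcal{E}$. Lemma~\ref{lem:reduction} and Proposition~\ref{prop:key} deal with integral classes and with $\overline{C}$ rather than $C$. To pass from them to $V$ we must know that $V$ is closed, although it involves infinitely many rays.

\emph{Step 1: $V$ is closed.} Let $T=\widehat{\mathcal{O}}\cup\{D\in B:(K,D)\ge0\}$, so that $V=\mathbb{R}_{\ge0}\operatorname{conv}T$. A sequence in $T$ has a subsequence that lies in the compact set $B\cap(K\ge0)$, or is constant, or consists of pairwise distinct $\widehat{E}$. In the last case a further subsequence converges in $B$, and its limit lies in $B\cap K^\perp\subset T$ by Lemma~\ref{lem:limits}. So $T$ is compact, and $V$ is closed by (C3). As $C\subset V$, also $\overline{C}\subset V$.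

\emph{Step 2: $\mathcal{E}=V$.} Let $D\in\mathcal{E}\cap\Lambda$ and write $D=F+Z$ as in Lemma~\ref{lem:reduction}. If $(K,F)\ge0$, then $F\in\mathcal{E}^{K\ge0}$. If $(K,F)<0$, then $(K,wF)<0$, so $wF\in\overline{C}$ by Proposition~\ref{prop:key}, and $F\in\overline{C}$ since $\overline{C}$ is $W$-invariant. In both cases $F\in V$, and $Z\in C\subset V$, so $D\in V$. By Lemma~\ref{lem:interior}, (C2) and Step 1, $\mathcal{E}\subset V$.

\emph{Step 3: extremal rays.} By (C3) an extremal ray of $\mathcal{E}=V$ is spanned by a point of $T$. If the ray lies in $(K<0)$, this point is $\widehat{E}$ for some $E\in\mathcal{O}$. \qed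

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection*{Part (1)}
The set $M=\mathcal{E}\cap C^\vee\cap(K\le0)$ is a convex cone with interior point $A$. By (C2) it suffices to show that each $D\in M\cap\Lambda$ lies in $\overline{C}$. Lemma~\ref{lem:reduction} with $Z=0$ gives $w\in W$ such that $wD$ is standard with $m_1\le d$, and $(K,wD)=(K,D)\le0$. By Proposition~\ref{prop:key}, $wD\in\overline{C}$, so $D\in\overline{C}$.

\subsection*{Finiteness of the orbit}
We recall a fact on forms of signature $(1,k)$. If $(x,x)>0$, the form is negative definite on $x^\perp$. If $x\neq0$ and $(x,x)=0$, it is negative semidefinite on $x^\perp$, and the isotropic vectors of $x^\perp$ are the multiples of $x$.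

Let $(K,K)>0$. If $\mathcal{O}$ were infinite, Lemma~\ref{lem:limits} would give a nonzero isotropic vector in the negative definite space $K^\perp$. So $\mathcal{O}$ is finite.

Conversely, let $\mathcal{O}$ be finite. Since $\mathcal{O}$ spans $N$, the group $W$ embeds in the permutation group of $\mathcal{O}$ and is finite. The class $h=\sum_{w\in W}wE_1\in C$ is $W$-invariant, and $s_jh=h$ gives $(h,\alpha_j)=0$ for $0\le j\le k-1$. The $\alpha_j$ are $k$ linearly independent vectors (Lemma~\ref{lem:expansion}) in the $k$-dimensional space $K^\perp$, so they span it, and $h=sK$ for some $s\in\mathbb{R}$. The degree $-s(n+1)$ of $h\in\mathcal{E}$ is nonnegative, so $s\le0$. Also $s(K,K)=(h,K)=-(n-1)|W|<0$. Hence $s<0$ and $(K,K)>0$. This proves the first equivalence in (3).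

\subsection*{Part (2)}
Let $(K,K)\ge0$, that is, $k(n-1)\le(n+1)^2$. The point is that every standard class now satisfies $(K,D)\le0$. Indeed, for $j\ge n+1$ the multiplicity $m_j$ is at most the average of $m_1,\dots,m_{n+1}$, hence at most $(n-1)d/(n+1)$, and $d\ge0$. Therefore
\[\sum_{i\le k}m_i\le(n-1)d+(k-n-1)\frac{(n-1)d}{n+1}=\frac{k(n-1)}{n+1}\,d\le(n+1)d .\]
For $D\in\mathcal{E}\cap\Lambda$ write $D=F+Z$ as in Lemma~\ref{lem:reduction}. Proposition~\ref{prop:key} applies to $wF$, so $F\in\overline{C}$ and $D\in\overline{C}$. By (C2), $\mathcal{E}=\overline{C}$. If $(K,K)>0$, then $\mathcal{O}$ is finite, $C$ is closed by (C3), and $\mathcal{E}=C$ is polyhedral.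

Let $(K,K)=0$, that is, $k=n+3+4/(n-1)$. Then $n-1\in\{1,2,4\}$, which gives $(n,k)=(2,9),(3,8),(5,9)$. The orbit $\mathcal{O}$ is infinite, so some sequence of pairwise distinct $\widehat{E}$ has a limit $v\in B$. Any such limit is an isotropic vector of $K^\perp$ by Lemma~\ref{lem:limits}, hence a multiple of $K$. It is nonzero of degree $\ge0$, so it is a positive multiple of $-K$, and $\lambda(v)=1$ forces $v=v_0:=-K/\lambda(-K)$. Thus the closure of $\widehat{\mathcal{O}}$ is the compact set $T_0=\widehat{\mathcal{O}}\cup\{v_0\}$. The cone $\mathbb{R}_{\ge0}\operatorname{conv}T_0$ is closed by (C3), contains $C$ and is contained in $\overline{C}$. So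
\[\mathcal{E}=\overline{C}=\mathbb{R}_{\ge0}(-K)+\sum_{E\in\mathcal{O}}\mathbb{R}_{\ge0}E,\]
and by (C3) every extremal ray is spanned by an element of $\mathcal{O}$ or by $-K$. The elements of $\mathcal{O}$ span extremal rays by Corollary~\ref{cor:orbit}(b). For $-K$, note that $\big(K,\,a(-K)+\sum a_EE\big)=-(n-1)\sum a_E$. Hence $\mathcal{E}\subset(K\le0)$ and $\mathcal{E}\cap K^\perp=\mathbb{R}_{\ge0}(-K)$. If $D_1,D_2\in\mathcal{E}$ have sum on this ray, then $(K,D_1)$ and $(K,D_2)$ are nonpositive with sum $0$, so $D_1,D_2\in\mathcal{E}\cap K^\perp$. The ray of $-K$ is extremal.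

\subsection*{Part (3), concluded}
If $(K,K)>0$, then $\mathcal{E}=C=\mathbb{R}_{\ge0}\operatorname{conv}\widehat{\mathcal{O}}$ with $\widehat{\mathcal{O}}$ finite, and by (C3) all extremal rays are spanned by elements of $\mathcal{O}$. Let $(K,K)\le0$. Then $\mathcal{O}$ is infinite, and Lemma~\ref{lem:limits} gives $v\in B\cap K^\perp$. If all extremal rays lay in $(K<0)$, then (C4) would give $B\subset(K<0)$, which $v$ contradicts. So some extremal ray lies in $(K\ge0)$, and by \eqref{eq:orbit} it is not spanned by an element of $\mathcal{O}$. For $(K,K)=0$ the ray of $-K$ is such a ray; it is extremal by (2) and lies in $K^\perp\subset(K\le0)$.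

\subsection*{Part (4)}
For $k=n+1$ the only index set is $I=\{1,\dots,n+1\}$, so $W=\{1,\varphi_I^*\}$ and $\mathcal{O}=\{E_1,\ H-E_2-\dots-E_{n+1}\}$. Neither class is a multiple of $E_2$. The ray of $E_2$ is extremal by Corollary~\ref{cor:orbit}(b), and $(K,E_2)=-(n-1)<0$. What fails here is Lemma~\ref{lem:sym}: the group $W$ does not contain the permutations of the $E_i$. \qed

\begin{thebibliography}{9}
\bibitem{ACKM} Carolina Araujo, Ana-Maria Castravet, Inder Kaur, Diletta Martinelli, \emph{Blowups, Gale duality, and moduli spaces}, arXiv:2605.27152 (2026).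
\end{thebibliography}
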